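# $L^p$-pseudofunctions and $L^p$-coefficients: two C*-completions of $L^1(G)$

## 1. Agreement at $p=2$ and $p=\infty$, separation for $2<p<\infty$

**Main Theorem.** For a locally compact group $G$, $p\in[2,\infty]$ and $f\in L^1(G)$, let $\|f\|_{(p)}$ be the norm of $f$ in $C^*(\mathrm{PF}_p^*(G))$, and let $\|f\|_{[p]}$ be the norm of $f$ in $C^*_{L^p}(G)$ (both are defined in Section 2). Call $\psi\in L^\infty(G)$ *bounded for a norm* on $L^1(G)$ if the functional $f\mapsto\int f\psi$ is bounded for that norm.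

**Theorem A.** For all $G$ and all $p\in[2,\infty]$ we have $\|\cdot\|_{[p]}\le\|\cdot\|_{(p)}$, with equality if $p\in\{2,\infty\}$.

**Theorem B.** Let $F=\langle a,b\rangle\subset SL_2(\mathbb Z)$ with $a=\begin{pmatrix}1&2\\0&1\end{pmatrix}$, $b=\begin{pmatrix}1&0\\2&1\end{pmatrix}$, which is free on $a,b$ (Sanov). Let $|\cdot|$ be the word length on $F$, let $G=\mathbb Z^2\rtimes F$, and put $\psi_t(n,s)=e^{-t|s|}$ for $t\ge0$.

1. For $p\in[2,\infty]$: $\psi_t$ is bounded for $\|\cdot\|_{(p)}$ if and only if $t\ge\frac{\log3}{p}$ (with $\frac{\log 3}{\infty}=0$).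
2. For $p\in[2,\infty)$: $\psi_t$ is bounded for $\|\cdot\|_{[p]}$ if and only if $t\ge\frac{\log3}{2}$.

Hence for $2<p<\infty$ the two norms differ, and are not even equivalent, on $\ell^1(G)$. Moreover, for no $p\in(2,\infty]$, $r\in[2,\infty)$ and $C<\infty$ is $\|\cdot\|_{(p)}\le C\|\cdot\|_{[r]}$, and the norms $\|\cdot\|_{(p)}$, $p\in[2,\infty]$, are pairwise inequivalent. So $\{2,\infty\}$ is exactly the set of $p\in[2,\infty]$ for which equality holds for all groups.

**Theorem C.** Let $G=\mathbb R^2\rtimes SL_2(\mathbb R)$. Then $C^*_{L^p}(G)=C^*_r(G)$ for all $p\in[2,\infty)$, but $C^*(\mathrm{PF}_p^*(G))\neq C^*_r(G)$ for all $p\in(2,\infty]$.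

**Proposition D.** For the free group $F$ itself, $\|\cdot\|_{(p)}=\|\cdot\|_{[p]}$ for all $p\in[2,\infty]$. So coincidence is not preserved under (split) extensions by $\mathbb Z^2$.

In plain words: there are two natural ways to attach a C*-algebra to a group $G$ and an exponent $p$. One lets $L^1(G)$ act by convolution on the Banach space $L^p(G)$ and then passes to Hilbert space representations. The other starts from Hilbert space representations and keeps those with many matrix coefficients in $L^p(G)$. Both give completions of $L^1(G)$. Samei and Wiersma ("Exotic C*-algebras of geometric groups", arXiv:1809.07007, 2018) are the source of the problem: is it the same completion for every $G$ and every $p\in[2,\infty]$? The answer is no, and one finitely generated group fails for all $p\in(2,\infty)$ at once.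

Theorem B explains the failure by one family of test functions. The function $\psi_t$ does not see the subgroup $\mathbb Z^2$. The norm $\|\cdot\|_{(p)}$ does not mind: it assigns to $\psi_t$ the threshold $\frac{\log3}p$ that the free group alone would give. In the norm $\|\cdot\|_{[p]}$, coefficients must decay along $\mathbb Z^2$. This pushes the threshold up to $\frac{\log 3}2$, the value for the regular representation, whatever $p<\infty$ is.

## 2. The algebras $\mathrm{PF}_p^*(G)$, $L^p$-representations, and the two norms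

Throughout, $G$ is a locally compact group with left Haar measure and modular function $\Delta$, and $f^*(x)=\Delta(x^{-1})\overline{f(x^{-1})}$ for $f\in L^1(G)$. We write $p'$ for the conjugate exponent, $\lambda_p(f)g=f*g$ for left convolution on $L^p(G)$, $\langle g,h\rangle=\int g\bar h$, and $\pi(f)=\int f(x)\pi(x)\,dx$ for a (strongly continuous) unitary representation $\pi$. The left regular representation is $\lambda_G$, whose integrated form is $\lambda_2$, and $C_r^*(G)$ is the completion of $L^1(G)$ in $\|\lambda_2(f)\|$.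

**Definition ($\mathrm{PF}_p^*(G)$).** For $1\le p\le\infty$, $\mathrm{PF}_p^*(G)$ is the completion of $L^1(G)$ in
$$\|f\|_{\mathrm{PF}_p^*}=\max\{\|\lambda_p(f)\|,\ \|\lambda_p(f^*)\|\}.$$
It is a Banach $*$-algebra, and $C^*(\mathrm{PF}_p^*(G))$ is its enveloping C*-algebra, the completion in $\|a\|=\sup_\pi\|\pi(a)\|$ over all $*$-representations $\pi$ of $\mathrm{PF}_p^*(G)$ on Hilbert spaces.

A $*$-representation of a Banach $*$-algebra with isometric involution is automatically contractive. Hence
$$\|f\|_{(p)}\le\|f\|_{\mathrm{PF}_p^*}\le\|f\|_1 .\tag{1}$$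
Conversely, suppose a unitary representation $\pi$ of $G$ satisfies $\|\pi(f)\|\le C\|f\|_{\mathrm{PF}_p^*}$ for $f\in L^1(G)$. Then $\pi$ extends to a $*$-representation of $\mathrm{PF}^*_p(G)$, so
$$\|\pi(f)\|\le\|f\|_{(p)} .\tag{2}$$
Also, every $*$-representation of $\mathrm{PF}_p^*(G)$ restricts to one of $L^1(G)$, so $\|f\|_{(p)}\le\|f\|_{C^*(G)}$.

*Example.* Take $G=F$ and $\chi_n=1_{S_n}$, where $S_n=\{s:|s|=n\}$, so $|S_n|=4\cdot3^{n-1}$ for $n\ge1$. Then $\|\lambda_1(\chi_n)\|=|S_n|$, while $\|\lambda_{p'}(\chi_n)\|\ge\|\chi_n*\delta_e\|_{p'}=|S_n|^{1/p'}=|S_n|^{1-1/p}$. Section 4 shows that this lower bound is sharp up to a polynomial factor in $n$. So the exponent $p$ can be read off from spheres.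

**Definition ($L^p$-representation).** A unitary representation $\pi$ of $G$ on $H$ is an $L^p$-representation if there is a dense subspace $H_0\subseteq H$ such that $x\mapsto\langle\pi(x)\xi,\xi\rangle$ lies in $L^p(G)$ for every $\xi\in H_0$. The Brown–Guentner algebra $C^*_{L^p}(G)$ is the completion of $L^1(G)$ in $\|f\|_{[p]}=\sup\{\|\pi(f)\|:\pi\text{ an }L^p\text{-representation}\}$.

Every unitary representation is an $L^\infty$-representation, so $C^*_{L^\infty}(G)=C^*(G)$. For $p<\infty$ the trivial representation is an $L^p$-representation exactly when $G$ is compact. We shall use three facts.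

(a) $\lambda_G$ is an $L^p$-representation for all $p$. Take $H_0=C_c(G)$; the coefficient of $\xi\in C_c(G)$ is continuous and supported in the compact set $(\operatorname{supp}\xi)(\operatorname{supp}\xi)^{-1}$. Hence $\|\lambda_2(f)\|\le\|f\|_{[p]}$.

(b) If a continuous positive definite function $\varphi$ lies in $L^p(G)$, its GNS representation $(\pi,\xi)$ is an $L^p$-representation. Take $H_0=\operatorname{span}\pi(G)\xi$. The functions $\langle\pi(y)\pi(x)\xi,\pi(z)\xi\rangle=\varphi(z^{-1}yx)$ of $y$ are in $L^p$, since left translation preserves the $L^p$-norm and right translation multiplies it by a constant. *Example:* on $F$, $\varphi_t(s)=e^{-t|s|}$ has $\sum_s\varphi_t(s)^p=1+\sum_{n\ge1}4\cdot3^{n-1}e^{-tpn}$, so $\varphi_t\in\ell^p(F)$ if and only if $t>\frac{\log3}p$.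

(c) Direct sums of $L^p$-representations are $L^p$-representations: take the algebraic direct sum of the subspaces $H_0$; a coefficient is then a finite sum of $L^p$-functions. For each $f\in L^1(G)$ choose $L^p$-representations $\sigma_{f,n}$ with $\|\sigma_{f,n}(f)\|\to\|f\|_{[p]}$. The direct sum $\sigma$ of infinitely many copies of all $\sigma_{f,n}$ is an $L^p$-representation with $\|\sigma(f)\|=\|f\|_{[p]}$ for all $f\in L^1(G)$, and $\sigma$ is equivalent to a direct sum of infinitely many copies of itself.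

Finally, $\pi\prec\rho$ ("$\pi$ is weakly contained in $\rho$") means $\|\pi(f)\|\le\|\rho(f)\|$ for all $f\in L^1(G)$. Equivalently, each coefficient $\langle\pi(\cdot)\xi,\xi\rangle$ is a limit, uniformly on compact sets, of finite sums of coefficients $\langle\rho(\cdot)\eta,\eta\rangle$.

## 3. The inequality $\|\cdot\|_{[p]}\le\|\cdot\|_{(p)}$ and the cases of equality

**Step 1: duality.** The aim is to describe $\|\cdot\|_{\mathrm{PF}_p^*}$ through $\lambda_p$ and $\lambda_{p'}$. For $f\in L^1(G)$ and $1<p<\infty$, $g\in L^p$, $h\in L^{p'}$, substitute $x=yz$: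
$$\langle f*g,h\rangle=\iint f(y)\,g(z)\,\overline{h(yz)}\,dz\,dy .$$
On the other hand $(f^**h)(z)=\int\Delta(y^{-1})\overline{f(y^{-1})}h(y^{-1}z)\,dy=\int\overline{f(y)}h(yz)\,dy$. So $\langle f*g,h\rangle=\langle g,f^**h\rangle$, and therefore
$$\|\lambda_p(f)\|=\|\lambda_{p'}(f^*)\|,\qquad \|f\|_{\mathrm{PF}_p^*}=\max\{\|\lambda_p(f)\|,\|\lambda_{p'}(f)\|\}.\tag{3}$$
The same computation with $g\in L^1$, $h\in L^\infty$ shows $\|\lambda_\infty(f)\|=\|\lambda_1(f^*)\|$. An approximate identity gives $\|\lambda_1(f^*)\|=\|f^*\|_1=\|f\|_1$. So $\mathrm{PF}_\infty^*(G)=L^1(G)$.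

**Lemma 3.1.** If $\pi$ is an $L^p$-representation, $2\le p\le\infty$, then $\|\pi(f)\|\le\|f\|_{\mathrm{PF}_p^*}$ for $f\in L^1(G)$. Hence $\pi$ extends to a $*$-representation of $\mathrm{PF}_p^*(G)$.

*Proof.* For $p=\infty$ this is $\|\pi(f)\|\le\|f\|_1$. Let $p<\infty$. Both sides are continuous in $\|\cdot\|_1$, so we may take $f\in C_c(G)$. Put $k=f^**f\in C_c(G)$; then $k=k^*$ and $\pi(k)=\pi(f)^*\pi(f)\ge0$. The plan is to control the norm of $\pi(k)$ by the growth of its moments. For $\xi\in H_0$ put $\varphi=\langle\pi(\cdot)\xi,\xi\rangle\in L^p$. Since $k^{*n}=\lambda_{p'}(k)^{n-1}k$, Hölder's inequality gives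
$$\langle\pi(k)^n\xi,\xi\rangle=\int k^{*n}\varphi\le\|\lambda_{p'}(k)\|^{n-1}\|k\|_{p'}\|\varphi\|_p .$$
Let $R=\|\lambda_{p'}(k)\|$ and let $\nu$ be the spectral measure of $\xi$ for $\pi(k)$, so the left side is $\int t^n\,d\nu(t)$. If $R_1>R$, then $R_1^n\,\nu([R_1,\infty))\le R^{n-1}\|k\|_{p'}\|\varphi\|_p$ for all $n$, which forces $\nu([R_1,\infty))=0$. So $\nu$ lives on $[0,R]$ and $\|\pi(k)\xi\|\le R\|\xi\|$. As $H_0$ is dense, $\|\pi(k)\|\le R$. By (3) and $k=k^*$,
$$\|\pi(f)\|^2=\|\pi(k)\|\le\|\lambda_{p'}(k)\|=\|\lambda_p(k)\|\le\|\lambda_p(f^*)\|\,\|\lambda_p(f)\|\le\|f\|_{\mathrm{PF}_p^*}^2.\qquad\square$$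

**Proof of Theorem A.** The inequality $\|\cdot\|_{[p]}\le\|\cdot\|_{(p)}$ is Lemma 3.1 together with (2). For $p=\infty$, $\mathrm{PF}_\infty^*(G)=L^1(G)$ and every unitary representation is an $L^\infty$-representation, so both norms are the norm of $C^*(G)$. For $p=2$, (3) gives $\|f\|_{\mathrm{PF}_2^*}=\|\lambda_2(f)\|$, so $\mathrm{PF}_2^*(G)=C_r^*(G)$ is already a C*-algebra and $\|f\|_{(2)}=\|\lambda_2(f)\|$. With (a), $\|\lambda_2(f)\|\le\|f\|_{[2]}\le\|f\|_{(2)}=\|\lambda_2(f)\|$. $\square$

In general we now have the chain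
$$\|\lambda_2(f)\|\le\|f\|_{[p]}\le\|f\|_{(p)}\le\|f\|_{C^*(G)} .\tag{4}$$
If $G$ is amenable (for instance finite, compact, abelian or solvable), the two ends of (4) agree by Hulanicki's theorem, so all four norms agree for every $p$. For $G=\mathbb Z$ this happens although the trivial representation is not an $\ell^p$-representation for $p<\infty$: it is only weakly contained in one. So a counterexample must be non-amenable, and the next thing to try is a free group.

## 4. Free groups: decay on spheres gives equality (Proposition D)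

We use two facts from U. Haagerup (*Invent. Math.* 50 (1979) 279–293).

- (H1) $\varphi_t(s)=e^{-t|s|}$ is positive definite on $F$ for $t\ge0$.
- (H2) $\|\lambda_2(f)\|\le(n+1)\|f\|_2$ if $\operatorname{supp}f\subset S_n$.

Both have short arguments.

*Proof of (H1).* In the Cayley tree of $F$ (edges $\{g,gx\}$ with $x\in\{a^{\pm1},b^{\pm1}\}$), let $c(s)\in\ell^2(\text{edges})$ be the indicator function of the set of edges on the geodesic from $e$ to $s$. In a tree, the symmetric difference of the edge sets of $[e,s]$ and $[e,r]$ is the edge set of $[s,r]$, so $\|c(s)-c(r)\|^2=|r^{-1}s|$. Hence $\varphi_t(r^{-1}s)=e^{-t\|c(s)\|^2}e^{-t\|c(r)\|^2}e^{2t\langle c(s),c(r)\rangle}$. The last factor is a power series with nonnegative coefficients in a positive definite kernel, so it is positive definite by Schur's product theorem, and the first two factors preserve this. $\square$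

*Proof of (H2).* Let $g$ be finitely supported, $g=\sum_kg_k$ with $g_k=g1_{S_k}$. First fix $k,m$ and consider $(f*g_k)1_{S_m}$. If $|u|=n$, $|w|=k$, $|uw|=m$, then exactly $j$ letters cancel, where $m=n+k-2j$ and $0\le j\le\min(n,k)$. For $s\in S_m$ write $s=s's''$ with $|s'|=n-j$, $|s''|=k-j$; this splitting is unique, and the pairs $(u,w)$ with $uw=s$ are of the form $u=s'v$, $w=v^{-1}s''$ with $|v|=j$. By Cauchy–Schwarz,
$$|(f*g_k)(s)|^2\le\Big(\sum_{|v|=j}|f(s'v)|^2\Big)\Big(\sum_{|v|=j}|g_k(v^{-1}s'')|^2\Big).$$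
Sum over $s\in S_m$, enlarging the sum to all pairs $(s',s'')\in S_{n-j}\times S_{k-j}$. Each $u\in S_n$ is $s'v$ with $|s'|=n-j$, $|v|=j$ in exactly one way, and likewise for $w\in S_k$. So $\|(f*g_k)1_{S_m}\|_2\le\|f\|_2\|g_k\|_2$. For given $m$ only the $n+1$ values $k=m-n+2j$, $0\le j\le n$, contribute (with $g_k=0$ if $k<0$). Cauchy–Schwarz again gives
$$\|(f*g)1_{S_m}\|_2^2\le(n+1)\|f\|_2^2\sum_{j=0}^n\|g_{m-n+2j}\|_2^2 .$$
Summing over $m$, each $k$ occurs at most $n+1$ times, so $\|f*g\|_2^2\le(n+1)^2\|f\|_2^2\|g\|_2^2$. $\square$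

**Step 1: from $\ell^2$ to $\ell^{p'}$.** The aim is to replace the exponent $2$ in (H2) by $p'$. Let $2\le p<\infty$. The bilinear map $(f,g)\mapsto f*g$ has norm at most $1$ as a map $\ell^1(S_n)\times\ell^1(F)\to\ell^1(F)$, and at most $n+1$ as a map $\ell^2(S_n)\times\ell^2(F)\to\ell^2(F)$. Interpolate (multilinear Riesz–Thorin) at $\frac1{p'}=1-\frac\vartheta2$, i.e. $\vartheta=\frac2p$: $\|\lambda_{p'}(f)\|\le(n+1)^{2/p}\|f\|_{p'}$ for $\operatorname{supp}f\subset S_n$. The same holds for $f^*$, which is also supported in $S_n$, with $\|f^*\|_{p'}=\|f\|_{p'}$. By (3),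
$$\|f\|_{\mathrm{PF}_p^*(F)}\le(n+1)^{2/p}\|f\|_{p'}\quad(\operatorname{supp}f\subset S_n),\qquad \|\chi_n\|_{\mathrm{PF}_p^*(F)}\le(n+1)^{2/p}|S_n|^{1-1/p}.\tag{5}$$

**Step 2: states decay on spheres, and a multiplier makes them $\ell^p$.** This proves Proposition D. The cases $p=2,\infty$ are Theorem A; let $2<p<\infty$. Let $\varphi$ be a state of $C^*(\mathrm{PF}_p^*(F))$, viewed as a positive definite function on $F$ with $\varphi(e)=1$. For $f$ supported in $S_n$, $|\sum f\varphi|\le\|f\|_{(p)}\le(n+1)^{2/p}\|f\|_{p'}$ by (1) and (5), so by duality $\|\varphi|_{S_n}\|_p\le(n+1)^{2/p}$. For $s>0$ the product $\varphi\varphi_s$ is positive definite (H1, Schur), and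
$$\sum_{x\in F}|\varphi\varphi_s(x)|^p\le\sum_{n\ge0}e^{-spn}(n+1)^2<\infty .$$
By (b) its GNS representation is an $\ell^p$-representation, so $|\sum f\varphi\varphi_s|\le\|f\|_{[p]}$ for $f\in\ell^1(F)$. Let $s\downarrow0$; by dominated convergence $|\sum f\varphi|\le\|f\|_{[p]}$. Applied to $f^**f$, and taking the supremum over all states $\varphi$,
$$\|f\|_{(p)}^2=\sup_\varphi\varphi(f^**f)\le\|f^**f\|_{[p]}=\|f\|_{[p]}^2 .$$
With Theorem A the norms are equal. The last sentence of Proposition D follows from this together with Theorem B. $\blacksquare$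

## 5. Functions pulled back from $F$ to $\mathbb Z^2\rtimes F$, and the threshold $\frac{\log 3}{p}$

Step 2 above is what one would try for a general group: take a state of $C^*(\mathrm{PF}_p^*(G))$, multiply it by positive definite functions $h$ that tend to $1$ pointwise and decay fast enough to make the product $L^p$, and pass to the limit. Let us see what happens for
$$G=N\rtimes F,\quad N=\mathbb Z^2,\quad (n,s)(n',s')=(n+sn',ss').$$
Write $\kappa:G\to F$ for the quotient map, so $\psi_t=\varphi_t\circ\kappa$. We shall see in a moment that $\psi_t$, for $t=\frac{\log3}p$, is a state of $C^*(\mathrm{PF}_p^*(G))$. It is constant on each coset of the infinite group $N$. So for a product $\psi_th$ to lie in $\ell^p(G)$ we need $h|_N\in\ell^p(N)$, in particular $h|_N\in c_0(N)$. The multipliers $\varphi_s\circ\kappa$ from Section 4 are constant on $N$ and do not help. Section 6 will show that *no* net of positive definite functions $h_i$ on $G$ with $h_i(e)=1$ and $h_i|_N\in c_0(N)$ converges pointwise to $1$.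 This is the exact point where the approach stops, and the reason behind it is what proves Theorem B.

First we deal with $\|\cdot\|_{(p)}$. The aim of the next lemma is that representations of the quotient survive the pull-back to $G$, because $N$ is amenable. We state it for both pairs we need.

**Lemma 5.1 (transference).** Let $(N,Q)$ be $(\mathbb Z^2,F)$ or $(\mathbb R^2,SL_2(\mathbb R))$, let $G=N\rtimes Q$ with $(n,q)(n',q')=(n+qn',qq')$ and quotient map $\kappa:G\to Q$, and let $Tf(q)=\int_Nf(n,q)\,dn$. For $1<p<\infty$ we have $\|\lambda_p^Q(Tf)\|\le\|\lambda_p^G(f)\|$. Hence $T$ is a contractive $*$-homomorphism $\mathrm{PF}_p^*(G)\to\mathrm{PF}_p^*(Q)$. If $\pi$ is a unitary representation of $Q$ whose integrated form extends to $\mathrm{PF}_p^*(Q)$, then $\pi\circ\kappa$ extends to $\mathrm{PF}_p^*(G)$.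

*Proof.* Elements of $Q$ have determinant $1$ and preserve Haar measure of $N$, and $Q$ is unimodular. So $dn\,dq$ is invariant under $(n,q)\mapsto(m+rn,rq)$ and under $(n,q)\mapsto(n+qm,qr)$: it is a left and right Haar measure on $G$. Now $T$ is integration over the fibres of $\kappa$, so it is multiplicative. From $(n,q)^{-1}=(-q^{-1}n,q^{-1})$ we get $T(f^*)=(Tf)^*$. Also $(\pi\circ\kappa)(f)=\pi(Tf)$.

For the norm estimate take, by density, $f,g,h$ in $C_c$ of $G,Q,Q$. Let $B\subset N$ be a large square centred at $0$ and put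
$$\tilde g(n,q)=g(q)1_B(q^{-1}n),\qquad\tilde h(n,q)=h(q)1_B(q^{-1}n).$$
Then $\|\tilde g\|_p=|B|^{1/p}\|g\|_p$ and $\|\tilde h\|_{p'}=|B|^{1/p'}\|h\|_{p'}$. In $\langle f*\tilde g,\tilde h\rangle$ write the running point of $G$ as $(qb,q)$, which preserves measure. Since
$$(m,r)^{-1}(qb,q)=\big(r^{-1}q(b-q^{-1}m),\,r^{-1}q\big),$$
we have $\tilde g((m,r)^{-1}(qb,q))=g(r^{-1}q)1_B(b-q^{-1}m)$ and $\tilde h(qb,q)=h(q)1_B(b)$. Integrating over $b$,
$$\frac1{|B|}\langle f*\tilde g,\tilde h\rangle=\iiint f(m,r)\,g(r^{-1}q)\,\overline{h(q)}\;\frac{|B\cap(B+q^{-1}m)|}{|B|}\,dm\,dr\,dq .$$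
Here $q^{-1}m$ stays in a compact set, so the quotient tends to $1$ uniformly as $B\uparrow N$, and the right side tends to $\langle Tf*g,h\rangle$. The left side is at most $\|\lambda_p(f)\|\,\|g\|_p\|h\|_{p'}$ in absolute value. This gives $\|\lambda_p^Q(Tf)\|\le\|\lambda_p^G(f)\|$. Applied also to $f^*$ it shows that $T$ is contractive for the $\mathrm{PF}_p^*$-norms. Finally $\|(\pi\circ\kappa)(f)\|=\|\pi(Tf)\|\le\|Tf\|_{\mathrm{PF}_p^*(Q)}\le\|f\|_{\mathrm{PF}_p^*(G)}$. $\square$

**Proof of Theorem B(1), "if".** The aim is $|\sum f\psi_t|\le\|f\|_{(p)}$ for $t\ge\frac{\log3}p$. For $p=\infty$: $\mathrm{PF}_\infty^*(G)=\ell^1(G)$ and $\psi_t=\varphi_t\circ\kappa$ is positive definite by (H1), so it is bounded for $\|\cdot\|_{C^*(G)}=\|\cdot\|_{(\infty)}$. Let $2\le p<\infty$ and $t>\frac{\log3}p$. Then $\varphi_t\in\ell^p(F)$, so its GNS representation $(\pi_t,\xi_t)$ is an $\ell^p$-representation of $F$ by (b). It extends to $\mathrm{PF}_p^*(F)$ by Lemma 3.1, and $\pi_t\circ\kappa$ extends to $\mathrm{PF}_p^*(G)$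 by Lemma 5.1. Since $\psi_t=\langle(\pi_t\circ\kappa)(\cdot)\xi_t,\xi_t\rangle$, (2) gives
$$\Big|\sum f\psi_t\Big|\le\|(\pi_t\circ\kappa)(f)\|\le\|f\|_{(p)}\qquad(f\in\ell^1(G)).$$
Letting $t\downarrow\frac{\log3}p$ (dominated convergence) covers the endpoint. In particular $\psi_t$ is a state of $C^*(\mathrm{PF}_p^*(G))$ for all $t\ge\frac{\log3}p$. $\square$

**Proof of Theorem B(1), "only if".** For $p=\infty$ there is nothing to prove. Let $p<\infty$ and $|\sum f\psi_t|\le C\|f\|_{(p)}$. We test on spheres of $F\subset G$. If $f$ is supported on $F$, left convolution by $f$ preserves each summand of $\ell^p(G)=\bigoplus\ell^p(Fg)$ (right cosets) and acts there as on $\ell^p(F)$, because $(f*h)(xg)=\sum_{y\in F}f(y)h(y^{-1}xg)$. The same holds for $f^*$, so $\|\chi_n\|_{\mathrm{PF}_p^*(G)}=\|\chi_n\|_{\mathrm{PF}_p^*(F)}$. By (1) and (5),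
$$|S_n|e^{-tn}=\sum\chi_n\psi_t\le C(n+1)^{2/p}|S_n|^{1-1/p},\qquad\text{i.e.}\qquad|S_n|^{1/p}\le C(n+1)^{2/p}e^{tn}.$$
Taking $n$-th roots and $n\to\infty$ gives $3^{1/p}\le e^t$. $\square$

## 6. Almost $\mathbb Z^2$-invariant vectors and directions in $P^1(\mathbb R)$

For part (2) we must show that $\psi_t$ cannot be reached from $\ell^p$-representations when $t<\frac{\log3}2$. If it could, there would be an $\ell^p$-representation $\sigma$ and unit vectors $\xi_i$ whose coefficients tend to $1$ on $N$ and to $\varphi_t$ on $F$. The $N$-spectral measure of $\xi_i$ on the dual torus then concentrates at the point $0$. But it has no mass *at* $0$, because decay of coefficients excludes $N$-invariant vectors. Now zoom in. A point $\theta$ near $0$, $\theta\ne0$, has a direction $[\theta]\in P^1(\mathbb R)$, and $F$ acts near $0$ linearly, so directions are moved equivariantly. The action of $F$ on $P^1(\mathbb R)$ is amenable. So $\xi_i$ can be moved, almost equivariantly, into a multiple of $\lambda_F$, and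 the limit on $F$ must be a limit of states of $C_r^*(F)$.

Let $L=SL_2(\mathbb R)$ act on $\mathbb R^2$ by $l\cdot v=(l^T)^{-1}v$, and correspondingly on $X=P^1(\mathbb R)$. This is a left action. In the same way $SL_2(\mathbb Z)$ acts on $\mathbb T^2=\mathbb R^2/\mathbb Z^2$. For example, $a\cdot(\theta_1,\theta_2)=(\theta_1,\theta_2-2\theta_1)$. Note that $F$ is a discrete subgroup of $L$.

**Lemma 6.1.** For finite $S\subset F$ and $\varepsilon>0$ there is a map $x\mapsto m_x\in\mathrm{Prob}(F)$ on $X$, with $x\mapsto m_x(\gamma)$ Borel for each $\gamma\in F$, such that $\|s\,m_x-m_{s\cdot x}\|_1\le\varepsilon$ for all $s\in S$, $x\in X$, where $(s\,m)(\gamma)=m(s^{-1}\gamma)$.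

To get a feeling for the statement: for $F$ acting on $F$ itself by left translation, $m_x=\delta_x$ works with $\varepsilon=0$. For $F$ acting on one point, the statement would be Reiter's condition for $F$ and is false, since $F$ is not amenable. The space $X$ lies in between; what saves it is that its stabilizers in $L$ are amenable.

*Proof.* *Step 1: measures on $L$.* Let $x_0\in X$ be a line and $P$ its stabilizer in $L$. For $x_0=[e_1]$ it is the group of lower triangular matrices in $L$. It is closed and solvable, hence amenable, and $X=L/P$. Rotations $k\in K=SO(2)$ act by $(k^T)^{-1}=k$, so $K$ is transitive on $X$, and sending a line to the rotation with angle in $[0,\pi)$ that takes $x_0$ to it gives a Borel map $c:X\to K$ with $c(x)\cdot x_0=x$. For $s\in S$ put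
$$\alpha(s,x)=c(s\cdot x)^{-1}\,s\,c(x).$$
It fixes $x_0$, so it lies in $P\cap KsK$. All these elements lie in the compact set $E=P\cap\bigcup_{s\in S}KsK$. By Reiter's property of $P$ there is $k\in L^1(P)$, $k\ge0$, $\|k\|_1=1$, with $\|\delta_p*k-k\|_1\le\varepsilon$ for all $p\in E$. Let $\mu_x$ be the image of $k(p)\,dp$ under $p\mapsto c(x)p\in L$. Since $s\,c(x)p=c(s\cdot x)\,\alpha(s,x)p$, the measure $s\mu_x$ is the image of $\delta_{\alpha(s,x)}*k$ under $p\mapsto c(s\cdot x)p$. Therefore $\|s\mu_x-\mu_{s\cdot x}\|\le\varepsilon$.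

*Step 2: from $L$ to $F$.* We need a Borel set $Y\subset L$ with $L=\bigsqcup_{\gamma\in F}\gamma Y$. As $F$ is discrete, there is an open neighbourhood $V$ of $e$ with $VV^{-1}\cap F=\{e\}$. Each $U=Vl$ has $UU^{-1}=VV^{-1}$. Cover $L$ by countably many such sets $U_1,U_2,\dots$ and put $Y=\bigcup_i\big(U_i\setminus\bigcup_{j<i}FU_j\big)$. Given $l\in L$, let $i$ be minimal with $l\in FU_i$; then some $\gamma l$ lies in $U_i$ and in no $FU_j$, $j<i$, so $\gamma l\in Y$. If $y,\gamma y\in Y$, both lie in the $i$-th piece for the same $i$ (the minimal index is $F$-invariant), so $\gamma\in U_iU_i^{-1}\cap F=\{e\}$.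

Put $m_x(\gamma)=\mu_x(\gamma Y)=\int_P1_{\gamma Y}(c(x)p)k(p)\,dp$, which is Borel in $x$ by Fubini, with $\sum_\gamma m_x(\gamma)=1$. From $(s\,m_x)(\gamma)=\mu_x(s^{-1}\gamma Y)=(s\mu_x)(\gamma Y)$ we get $\|s\,m_x-m_{s\cdot x}\|_1\le\|s\mu_x-\mu_{s\cdot x}\|\le\varepsilon$. $\square$

**Proposition 6.2.** Let $\sigma$ be a unitary representation of $G=\mathbb Z^2\rtimes F$ on $H$ without nonzero $\mathbb Z^2$-invariant vectors. Let $(\xi_i)$ be a net of unit vectors such that $\langle\sigma(n)\xi_i,\xi_i\rangle\to1$ for all $n\in\mathbb Z^2$ and $\langle\sigma(s)\xi_i,\xi_i\rangle\to\psi(s)$ for all $s\in F$. Then $|\sum_sf(s)\psi(s)|\le\|\lambda_F(f)\|$ for all finitely supported $f$ on $F$.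

*Proof.* **Step 1: the spectral measure and its covariance.** Let $E$ be the spectral measure on $\mathbb T^2$ with $\sigma(n)=\int e^{2\pi i\langle n,\theta\rangle}dE(\theta)$, and write $E(u)=\int u\,dE$ for bounded Borel $u$. The projection $E(\{0\})$ has the $\mathbb Z^2$-invariant vectors as range, so $E(\{0\})=0$. From $\sigma(s)\sigma(n)\sigma(s)^{-1}=\sigma(sn)$ and $\langle sn,\theta\rangle=\langle n,s^T\theta\rangle$ we see that $\sigma(s)E(\cdot)\sigma(s)^{-1}$ is the image of $E$ under $\theta\mapsto s^T\theta$. That is, $\sigma(s)E(A)\sigma(s)^{-1}=E((s^T)^{-1}A)=E(s\cdot A)$. Equivalently,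
$$E(u)\,\sigma(s)=\sigma(s)\,E(u\circ s),\qquad(u\circ s)(\theta)=u(s\cdot\theta).\tag{6}$$
Let $\mu_i=\langle E(\cdot)\xi_i,\xi_i\rangle$, a probability measure. Its Fourier coefficients tend to $1$, and trigonometric polynomials are dense in $C(\mathbb T^2)$, so $\mu_i\to\delta_0$ weak$^*$. Hence $\mu_i(W)\to1$ for each neighbourhood $W$ of $0$.

**Step 2: directions.** Fix a finite $S\subset F$ and $\varepsilon>0$, and take $m$ from Lemma 6.1. For $0\ne\theta\in\mathbb T^2$ let $\tilde\theta\in[-\frac12,\frac12)^2$ be its representative and $r(\theta)=[\tilde\theta]\in X$, a Borel map. There is a neighbourhood $W$ of $0$ such that $(s^T)^{-1}\tilde\theta\in(-\frac12,\frac12)^2$ for $s\in S$, $\theta\in W$. (For $S=\{a\}$, the condition $|\tilde\theta_1|,|\tilde\theta_2|<\frac16$ suffices, since $|\tilde\theta_2-2\tilde\theta_1|<\frac12$.) Then $(s^T)^{-1}\tilde\theta$ is the representative of $s\cdot\theta$, so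
$$r(s\cdot\theta)=s\cdot r(\theta)\qquad(\theta\in W\setminus\{0\},\ s\in S).$$

**Step 3: an isometry into a multiple of $\lambda_F$.** Put $u_\gamma(\theta)=m_{r(\theta)}(\gamma)^{1/2}$ for $\theta\ne0$ and $u_\gamma(0)=0$, and define
$$V:H\to\ell^2(F)\otimes H,\qquad V\eta=\sum_\gamma\delta_\gamma\otimes E(u_\gamma)\eta .$$
Since $\sum_\gamma u_\gamma^2=1$ off $0$ and $E(\{0\})=0$, we have $\|V\eta\|^2=\sum_\gamma\int u_\gamma^2\,d\langle E\eta,\eta\rangle=\|\eta\|^2$. This is where the absence of invariant vectors is used: the point $0$ has no direction.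

**Step 4: $V$ is almost equivariant on $\xi_i$.** For $s\in S$, by reindexing and (6),
$$(\lambda_F\otimes\sigma)(s)V\xi_i=\sum_\gamma\delta_{s\gamma}\otimes\sigma(s)E(u_\gamma)\xi_i,$$
$$V\sigma(s)\xi_i=\sum_\gamma\delta_{s\gamma}\otimes E(u_{s\gamma})\sigma(s)\xi_i=\sum_\gamma\delta_{s\gamma}\otimes\sigma(s)E(u_{s\gamma}\circ s)\xi_i .$$
So the squared norm of the difference is $\int\sum_\gamma|u_\gamma(\theta)-u_{s\gamma}(s\cdot\theta)|^2\,d\mu_i(\theta)$. For $\theta\in W\setminus\{0\}$ put $x=r(\theta)$. Then $u_\gamma(\theta)^2=m_x(\gamma)=(s\,m_x)(s\gamma)$ and $u_{s\gamma}(s\cdot\theta)^2=m_{s\cdot x}(s\gamma)$. By $|\sqrt\alpha-\sqrt\beta|^2\le|\alpha-\beta|$ the integrand is at most $\|s\,m_x-m_{s\cdot x}\|_1\le\varepsilon$. Elsewhere it is at most $\sum_\gamma\big(u_\gamma(\theta)^2+u_{s\gamma}(s\cdot\theta)^2\big)\le2$. Since $V$ is an isometry, $\langle\sigma(s)\xi_i,\xi_i\rangle=\langle V\sigma(s)\xi_i,V\xi_i\rangle$, and so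
$$\big|\langle\sigma(s)\xi_i,\xi_i\rangle-\langle(\lambda_F\otimes\sigma)(s)V\xi_i,V\xi_i\rangle\big|\le\big(\varepsilon+2\mu_i(\mathbb T^2\setminus W)\big)^{1/2}\qquad(s\in S).\tag{7}$$

**Step 5: the limit.** By Fell absorption, $\lambda_F\otimes\sigma|_F$ is a multiple of $\lambda_F$, so $|\sum_sf(s)\langle(\lambda_F\otimes\sigma)(s)V\xi_i,V\xi_i\rangle|\le\|\lambda_F(f)\|$. Given $f$, take $S=\operatorname{supp}f$. By (7),
$$\Big|\sum_sf(s)\langle\sigma(s)\xi_i,\xi_i\rangle\Big|\le\|\lambda_F(f)\|+\|f\|_1\big(\varepsilon+2\mu_i(\mathbb T^2\setminus W)\big)^{1/2}.$$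
For fixed $\varepsilon$ (hence fixed $m,W,V$) let $i$ run: $\mu_i(\mathbb T^2\setminus W)\to0$ and the left side tends to $|\sum f\psi|$. Then let $\varepsilon\to0$. $\square$

**Remark 6.3 (why no multipliers exist).** There is no net of positive definite functions $h_i$ on $G$ with $h_i(e)=1$, $h_i|_N\in c_0(N)$ and $h_i\to1$ pointwise. Indeed, let $(\sigma_i,\xi_i)$ be the GNS representation of $h_i$ and $E_i$ its $N$-spectral measure. Averages of the characters $\theta\mapsto e^{2\pi i\langle n,\theta\rangle}$ over growing squares $B\subset N$ tend to $1_{\{0\}}(\theta)$, so $\|E_i(\{0\})\xi_i\|^2=\lim_B\frac1{|B|}\sum_{n\in B}h_i(n)=0$. As $N$ is normal, $E_i(\{0\})$ commutes with $\sigma_i(G)$ and so kills the cyclic space of $\xi_i$, i.e. $E_i(\{0\})=0$. Then $\sigma=\bigoplus_i\sigma_i$ and the vectors $\xi_i$ satisfy the hypotheses of Proposition 6.2 with $\psi=1$. For $f=\chi_n$ this gives, with (H2), $|S_n|\le\|\lambda_F(\chi_n)\|\le(n+1)|S_n|^{1/2}$, which is false for large $n$.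

## 7. The threshold $\frac{\log 3}{2}$ and the end of the proof of Theorem B

**Proof of Theorem B(2), "if".** Let $t\ge\frac{\log3}2$. Part (1) with $p=2$, Theorem A and (a) give $|\sum f\psi_t|\le\|f\|_{(2)}=\|\lambda_2(f)\|\le\|f\|_{[p]}$. $\square$

**Proof of Theorem B(2), "only if".** Let $2\le p<\infty$ and suppose $\psi_t$ is bounded for $\|\cdot\|_{[p]}$.

**Step 1: vectors that realize $\psi_t$.** The functional $f\mapsto\sum f\psi_t$ extends to a bounded functional on $C^*_{\ell^p}(G)$. It is positive, because $\psi_t$ is positive definite, so the functional is nonnegative on $f^**f$ for $f\in\ell^1(G)$, and $\ell^1(G)$ is dense. Since $\psi_t(e)=1$, it is a state. Let $\sigma$ be the representation from (c); it identifies $C^*_{\ell^p}(G)$ with a concrete unital C*-algebra. A state of such an algebra is a weak$^*$ limit of convex combinations of vector states. As $\sigma$ is equivalent to its infinite multiple, a convex combination $\sum_jc_j\langle\sigma(\cdot)\eta_j,\eta_j\rangle$ is again a vector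 state, given by $\bigoplus_j\sqrt{c_j}\,\eta_j$. So there is a net of unit vectors $\xi_i$ with $\langle\sigma(g)\xi_i,\xi_i\rangle\to\psi_t(g)$ for all $g\in G$.

**Step 2: no invariant vectors.** For $\xi,\eta\in H_0$, polarization on the subspace $H_0$ gives $\langle\sigma(\cdot)\xi,\eta\rangle\in\ell^p(G)\subset c_0(G)$; here $p<\infty$ is used. By density, all coefficients of $\sigma$ are uniform limits of such functions and lie in $c_0(G)$. If $\zeta$ is $N$-invariant, $\langle\sigma(\cdot)\zeta,\zeta\rangle$ equals $\|\zeta\|^2$ on the infinite set $N$, so $\zeta=0$.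

**Step 3: conclusion.** As $\psi_t=1$ on $N$ and $\psi_t=\varphi_t$ on $F$, Proposition 6.2 gives $|\sum f\varphi_t|\le\|\lambda_F(f)\|$ for finitely supported $f$. With $f=\chi_n$ and (H2), $|S_n|e^{-tn}\le(n+1)|S_n|^{1/2}$. Taking $n$-th roots, $3^{1/2}\le e^t$. $\square$

**The remaining assertions of Theorem B.** Let $p\in(2,\infty]$ and $r\in[2,\infty)$, and choose $t$ with $\frac{\log3}p\le t<\frac{\log3}2$. Then $\psi_t$ is bounded for $\|\cdot\|_{(p)}$ but not for $\|\cdot\|_{[r]}$, so no inequality $\|\cdot\|_{(p)}\le C\|\cdot\|_{[r]}$ holds. With $r=p\in(2,\infty)$: the two norms are not equivalent, the identity of $\ell^1(G)$ does not extend to an isomorphism $C^*(\mathrm{PF}_p^*(G))\cong C^*_{\ell^p}(G)$, and the canonical quotient map from the first algebra to the second (Theorem A) is not injective. If $2\le p<r\le\infty$, choose $\frac{\log3}r\le t<\frac{\log3}p$. By part (1), $\psi_t$ is bounded for $\|\cdot\|_{(r)}$ but not for $\|\cdot\|_{(p)}$, so these norms are inequivalent. Together with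 Theorem A, $\{2,\infty\}$ is exactly the set of $p\in[2,\infty]$ for which equality holds for all groups. $\blacksquare$

## 8. The Lie group $\mathbb R^2\rtimes SL_2(\mathbb R)$ (Theorem C)

Let $N=\mathbb R^2$, $L=SL_2(\mathbb R)$, $K=SO(2)$, $G=N\rtimes L$, with quotient map $\kappa:G\to L$. Now the dual space $\mathbb R^2\setminus\{0\}$ is a single orbit with amenable stabilizers, so induced representations can replace the limiting argument of Section 6.

**Step 1: coefficients of $L^p$-representations vanish at infinity.** Let $2\le p<\infty$, $\sigma$ an $L^p$-representation, $\xi\in H_0$, $\varphi=\langle\sigma(\cdot)\xi,\xi\rangle\in L^p(G)$. Then $|\varphi(xv)-\varphi(x)|\le\|\xi\|\,\|\sigma(v)\xi-\xi\|$. Suppose $|\varphi(x_j)|\ge\delta>0$ along a sequence $x_j\to\infty$. There is a compact neighbourhood $V$ of $e$, independent of $j$, with $|\varphi|\ge\frac\delta2$ on every $x_jV$. After passing to a subsequence the sets $x_jV$ are disjoint, because $x_j$ eventually leaves each compact set $x_kVV^{-1}$.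 They have equal measure, which contradicts $\varphi\in L^p$. So $\varphi\in C_0(G)$, and by polarization and density all coefficients of $\sigma$ are in $C_0(G)$. As $N$ is not compact, $\sigma$ has no nonzero $N$-invariant vectors, and the same holds for its subrepresentations. Since $\sigma$ is a direct sum of cyclic representations, to bound $\|\sigma(f)\|$ we may assume $\sigma$ cyclic, hence on a separable space.

**Step 2: $\sigma\prec\lambda_G$.** Let $E$ be the spectral measure of $\sigma|_N$ on $\hat N=\mathbb R^2$. By Step 1, $E(\{0\})=0$. As in (6), and since $\sigma(N)$ commutes with $E$, we have $\sigma(g)E(A)\sigma(g)^{-1}=E(g\cdot A)$, where $G$ acts through $L$ by $l\cdot v=(l^T)^{-1}v$. This action is transitive on $\mathbb R^2\setminus\{0\}$. The stabilizer of $e_1$ in $L$ consists of the $l$ with $l^Te_1=e_1$, i.e. $U=\left\{\begin{pmatrix}1&0\\y&1\end{pmatrix}\right\}$. So $\mathbb R^2\setminus\{0\}\cong G/M$ with $M=N\rtimes U$, and $E$ is a transitive system of imprimitivity for $\sigma$.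 By Mackey's imprimitivity theorem, $\sigma\cong\mathrm{Ind}_M^G\tau$ for a unitary representation $\tau$ of $M$. As $U$ acts unipotently on $N$, the group $M$ is nilpotent, hence amenable, so $\tau\prec\lambda_M$ (Hulanicki). By Fell's continuity of induction, $\sigma\prec\mathrm{Ind}_M^G\lambda_M\cong\lambda_G$. Thus $\|f\|_{[p]}\le\|\lambda_2(f)\|$. The reverse inequality is (a), so $C^*_{L^p}(G)=C_r^*(G)$ for $p\in[2,\infty)$.

**Step 3: spherical functions.** We now look for a representation of $L$ that is seen by $\|\cdot\|_{(p)}$ but is not weakly contained in $\lambda_L$. Put, with normalized Haar measure on $K$,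
$$\varphi_u(x)=\int_K|x^{-1}ke_1|^{-(1-u)}\,dk\quad(0\le u<1),\qquad\Xi=\varphi_0 .$$
For $0<u<1$ this is the spherical function of the spherical complementary series representation $\pi_u$ of $L$. It is continuous, $K$-biinvariant and positive definite with $\varphi_u(e)=1$, and $\pi_u$ is its GNS representation (textbook). $\Xi$ is the Harish-Chandra function. Let $a_t=\mathrm{diag}(e^t,e^{-t})$, $t\ge0$. Writing $k$ as the rotation by $\theta$,
$$\varphi_u(a_t)=\frac1{2\pi}\int_0^{2\pi}D^{-(1-u)/2}\,d\theta,\qquad D=e^{-2t}\cos^2\theta+e^{2t}\sin^2\theta .$$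
From $D\le e^{2t}$ we get $\varphi_u(a_t)\ge e^{-(1-u)t}$. From $D\ge e^{2t}\sin^2\theta$ we get $\varphi_u(a_t)\le C_ue^{-(1-u)t}$ with $C_u=\frac1{2\pi}\int_0^{2\pi}|\sin\theta|^{-(1-u)}d\theta<\infty$ for $u>0$. For $u=0$ use $D\ge\max\{e^{-2t},e^{2t}\sin^2\theta\}$ and $\sin\theta\ge\frac{2\theta}\pi$ on $[0,\frac\pi2]$, and split the integral at $e^{-2t}$:
$$\Xi(a_t)\le\frac2\pi\Big(\int_0^{e^{-2t}}e^t\,d\theta+\int_{e^{-2t}}^{\pi/2}\frac{\pi e^{-t}}{2\theta}\,d\theta\Big)=\frac2\pi e^{-t}+e^{-t}\Big(\log\frac\pi2+2t\Big).$$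
So $\Xi(a_t)\le C(1+t)e^{-t}$.

**Step 4: $\pi_u\circ\kappa$ extends to $\mathrm{PF}_p^*(G)$.** Let $p\in(2,\infty]$. For $p=\infty$ take any $u\in(0,1)$; the claim is trivial as $\mathrm{PF}_\infty^*(G)=L^1(G)$. For $p<\infty$ choose $u\in(0,1-\frac2p)$, so $p(1-u)>2$. Haar measure of $L$ in Cartan coordinates $K\{a_t\}K$ has density proportional to $\sinh2t$ (standard), so $\int_L\varphi_u^p\le\mathrm{const}\int_0^\infty e^{-p(1-u)t}e^{2t}\,dt<\infty$. By (b), $\pi_u$ is an $L^p$-representation of $L$. By Lemma 3.1 it extends to $\mathrm{PF}_p^*(L)$, and by Lemma 5.1 $\pi_u\circ\kappa$ extends to $\mathrm{PF}_p^*(G)$.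

**Step 5: $\pi_u\circ\kappa\not\prec\lambda_G$.** Suppose $\|\cdot\|_{(p)}=\|\lambda_2(\cdot)\|$. By Step 4 and (2), $\pi_u\circ\kappa\prec\lambda_G$. Restrict to the closed subgroup $L$. The map $h\mapsto(h_b)_{b\in N}$, $h_b(y)=h(yb,y)$, is a unitary from $L^2(G)$ onto $L^2(N;L^2(L))$, because $n=yb$ preserves the measure of $N$. Since $(0,l)^{-1}(yb,y)=(l^{-1}yb,l^{-1}y)$, it turns $\lambda_G|_L$ into a multiple of $\lambda_L$. So $\pi_u\prec\lambda_L$. By Cowling–Haagerup–Howe (*J. reine angew. Math.* 387 (1988)) this forces $|\varphi_u|\le\Xi$. For the $K$-biinvariant function $\varphi_u$ this can be seen directly, as follows.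

First, let $g\in L^2(L)$ be left $K$-invariant. We claim $|\langle\lambda_L(x)g,g\rangle|\le\Xi(x)\|g\|_2^2$. Replacing $g$ by $|g|$, assume $g\ge0$. Let $P_0$ be the group of upper triangular matrices in $L$ with positive diagonal. Every $y\in L$ is uniquely $y=kp$ with $k\in K$, $p\in P_0$, and, $L$ being unimodular, Haar measure is $dy=dk\,d_rp$ with $d_rp$ a right Haar measure of $P_0$. Write $x^{-1}k=k'\rho$ with $k'\in K$, $\rho=\rho(x^{-1}k)\in P_0$. Then
$$\langle\lambda_L(x)g,g\rangle=\int_K\int_{P_0}g(\rho(x^{-1}k)\,p)\,g(p)\,d_rp\,dk .$$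
Write $p=\mathrm{diag}(e^r,e^{-r})\begin{pmatrix}1&y\\0&1\end{pmatrix}$. Right multiplication by $\mathrm{diag}(e^{r_0},e^{-r_0})$ sends $(r,y)$ to $(r+r_0,e^{-2r_0}y)$, and right multiplication by a unipotent translates $y$, so $d_rp=e^{2r}\,dr\,dy$. Left multiplication by $\rho$ with coordinates $(r_0,y_0)$ sends $(r,y)$ to $(r_0+r,\,e^{-2r}y_0+y)$, so $\int g(\rho p)^2d_rp=e^{-2r_0}\int g(p)^2d_rp$. Here $e^{r_0}=|\rho e_1|=|x^{-1}ke_1|$. By Cauchy–Schwarz the inner integral is at most $|x^{-1}ke_1|^{-1}\|g\|_2^2$. Integrating over $k$ proves the claim.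

Second, since $\pi_u\prec\lambda_L$, $\varphi_u$ is a limit, uniformly on compact subsets of $L$, of finite sums $\sum_j\langle\lambda_L(\cdot)g_j,g_j\rangle$, and evaluating at $e$ shows $\sum_j\|g_j\|_2^2\to1$. Replace $x$ by $kxk'$ and average over $k,k'\in K$. This does not change $\varphi_u$, and turns the sums into $\sum_j\langle\lambda_L(x)\Pi g_j,\Pi g_j\rangle$, where $\Pi=\int_K\lambda_L(k)\,dk$ is the projection onto the left $K$-invariant functions. By the claim these are at most $\Xi(x)\sum_j\|g_j\|_2^2$ in absolute value. In the limit, $\varphi_u\le\Xi$.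

But by Step 3, $\varphi_u(a_t)\ge e^{-(1-u)t}$ and $\Xi(a_t)\le C(1+t)e^{-t}$, so $e^{ut}\le C(1+t)$ for all $t\ge0$. This is false for large $t$. Hence $\|\cdot\|_{(p)}\ne\|\lambda_2(\cdot)\|$, i.e. $C^*(\mathrm{PF}_p^*(G))\ne C_r^*(G)$ for all $p\in(2,\infty]$. $\blacksquare$
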